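\title{The Nakayama automorphism of an Artin--Schelter regular algebra has homological determinant one}

\begin{abstract}
Let $A$ be a connected graded, locally finite Artin--Schelter regular algebra over a field $k$ that is twisted Calabi--Yau of dimension $d$, with Nakayama automorphism $\nu$. We prove that the homological determinant of $\nu$ equals $1$, with no noetherian or Koszul hypothesis. The proof constructs a functional $T$ on the top degree of the Ext-algebra $E=\operatorname{Ext}_A(k,k)$ such that the pairing $(a,b)\mapsto T(ab)$ is perfect and is graded-symmetric up to the automorphism of $E$ induced by $\nu$. The functional comes from the supertrace of finite rank operators on a projective resolution. The argument uses no grading and applies to the Ext-algebra of any finite-dimensional module that is isomorphic to its twist by $\nu$.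
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $k$ be a field; unadorned tensor products are over $k$. A graded $k$-algebra $A=\bigoplus_{i\ge0}A_i$ is \emph{connected graded} if $A_0=k$ and \emph{locally finite} if $\dim_kA_i<\infty$ for all $i$. Write $\mathfrak m=A_{\ge1}$ and $k=A/\mathfrak m$. We never assume that $A$ is noetherian. For graded modules, $\operatorname{Hom}$ is the direct sum over all internal degrees of the homogeneous maps, and $(\ell)$ is the shift of the internal grading. A connected graded, locally finite algebra $A$ is \emph{Artin--Schelter regular} (AS-regular) of dimension $d$ if it has global dimension $d<\infty$ and, for both left and right modules,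
\[
\operatorname{Ext}^i_A(k,A)=0\quad(i\ne d),\qquad \operatorname{Ext}^d_A(k,A)\cong k(\ell)
\]
for some integer $\ell$.

Let $A^e=A\otimes A^{\mathrm{op}}$, so that $A^e$-modules are $A$-bimodules. The space $A\otimes A$ carries two commuting bimodule structures: the \emph{outer} one, in which $a$ on the left and $b$ on the right send $x'\otimes x''$ to $ax'\otimes x''b$, and the \emph{inner} one, in which they send it to $x'b\otimes ax''$. The groups $\operatorname{Ext}^i_{A^e}(A,A^e)$ are computed with the outer structure and are bimodules through the inner one. For an automorphism $\nu$ of $A$, let ${}^1A^\nu$ be the space $A$ with $a\cdot x\cdot b=ax\nu(b)$. A connected graded algebra $A$ is \emph{twisted Calabi--Yau of dimension $d$} if it is homologically smooth, that is, $A$ has a resolution of finite length by finitely generated graded projective $A^e$-modules, if $\operatorname{Ext}^i_{A^e}(A,A^e)=0$ for $i\neq d$, and if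
\[
\operatorname{Ext}^d_{A^e}(A,A^e)\cong{}^1A^\nu(\ell)
\]
as graded bimodules for some graded algebra automorphism $\nu$. The element $u_0$ corresponding to $1\in A$ spans the lowest nonzero degree of this bimodule, so it is unique up to a scalar, and the rule $u_0b=\nu(b)u_0$ determines $\nu$. This $\nu$ is the \emph{Nakayama automorphism} of $A$; it measures the difference between the left and the right action on the one surviving Ext group. The AS-regular algebras of dimension $d$ in this paper are assumed to be twisted Calabi--Yau of dimension $d$ as well.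

Let $P_\bullet\to k$ be a minimal graded free resolution of the left module $k$; minimal means that the differential maps $P_i$ into $\mathfrak mP_{i-1}$. Let $E=\bigoplus_iE^i$, with $E^i=\operatorname{Ext}^i_A(k,k)=\operatorname{Hom}_A(P_i,k)$, be the Ext-algebra. A graded automorphism $\sigma$ of $A$ lifts to a chain map $\sigma_\bullet:P_\bullet\to P_\bullet$ over $\mathrm{id}_k$ that is $\sigma$-semilinear, $\sigma_i(ap)=\sigma(a)\sigma_i(p)$, and the maps $f\mapsto f\circ\sigma_i$ form a graded algebra automorphism $\sigma^!$ of $E$ that does not depend on the lift (Lemmas~\ref{lem:lifts} and~\ref{lem:graded}). If $A$ is AS-regular of dimension $d$, then $E^d$ is one-dimensional, and the \emph{homological determinant} $\operatorname{hdet}(\sigma)\in k^\times$ is the scalar by which $\sigma^!$ acts on $E^d$. Since $(\sigma\tau)^!=\tau^!\sigma^!$, it is multiplicative; in particular the statement $\operatorname{hdet}(\nu)=1$ does not change if one passes to the inverse convention. For noetherian $A$ it agrees with the homological determinant of J{\o}rgensen and Zhang, defined via local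 cohomology. The name is explained by the polynomial ring generated by $V=A_1$: there $P_i=A\otimes\Lambda^iV$ is the Koszul complex, $\sigma_i=\sigma\otimes\Lambda^i(\sigma|_V)$, and $\operatorname{hdet}(\sigma)=\det(\sigma|_V)$.

So an AS-regular algebra has a distinguished automorphism, and its automorphisms have a determinant. The following conjecture is posed in \cite{MS}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $\nu$ is the Nakayama automorphism of an AS-regular algebra, then $\operatorname{hdet}(\nu)=1$.}
\medskip

The conjecture is known when $A$ is noetherian (Reyes--Rogalski--Zhang), and when $A$ is $m$-Koszul, noetherian or not. Here $m$-Koszul means that $A=TV/(R_0)$ with $V=A_1$ and $R_0\subseteq V^{\otimes m}$, and that $P_i$ is generated in degree $\delta(i)$, where $\delta(2j)=jm$ and $\delta(2j+1)=jm+1$. For the quantum plane $k\langle x,y\rangle/(xy-qyx)$ we compute in Section~\ref{sec:qplane} that $\nu$ scales $x$ by $q$ and $y$ by $q^{-1}$, while the automorphism scaling $x$ by $\alpha$ and $y$ by $\beta$ has homological determinant $\alpha\beta$.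

Here is a reason to expect the value $1$. Suppose that $T:E^d\to k$ is a functional for which the pairings $E^i\times E^{d-i}\to k$, $(a,b)\mapsto T(ab)$, are perfect. Then each $a\in E^i$ has a unique partner $\mu(a)\in E^i$ with $T(ab)=(-1)^{i(d-i)}T(b\mu(a))$ for all $b\in E^{d-i}$, and $b=1$ gives $T\circ\mu=T$. So $\mu$ fixes the line $E^d$ for a trivial reason, and the conjecture would follow from the identity $\mu=(\nu^!)^{-1}$. This identity is needed exactly: knowing it only up to an automorphism $a\mapsto\lambda^ia$ of $E$, $a\in E^i$, would leave the action on $E^d$ undetermined by the factor $\lambda^d$.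

\subsection*{Results}
We prove this identity. We write $|a|$ for the cohomological degree; note that $(-1)^{i(d-i)}=(-1)^{i(d+1)}$.

\begin{theorem}\label{thm:graded}
Let $A$ be a connected graded, locally finite algebra that is twisted Calabi--Yau of dimension $d$, with Nakayama automorphism $\nu$ and Ext-algebra $E$. There is a nonzero linear functional $T:E^d\to k$, unique up to a scalar, such that for all $i$:
\begin{enumerate}
\item[(A)] $T(ab)=(-1)^{|a||b|}\,T\big(b\cdot(\nu^!)^{-1}(a)\big)$ for all $a\in E^i$, $b\in E^{d-i}$;
\item[(B)] the pairing $E^i\times E^{d-i}\to k$, $(a,b)\mapsto T(ab)$, is perfect.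
\end{enumerate}
\end{theorem}

By (B), $\dim E^d=\dim E^0=1$, so $\operatorname{hdet}$ is defined for every algebra in Theorem~\ref{thm:graded}; the AS condition plays no role in the proof.

\begin{corollary}\label{cor:hdet}
In the situation of Theorem~\ref{thm:graded}, $\operatorname{hdet}(\nu)=1$. In particular the conjecture holds for all connected graded, locally finite AS-regular algebras as above, noetherian or not, over any field.
\end{corollary}

\begin{proof}
Take $i=d$ and $b=1$ in (A): $T(a)=T((\nu^!)^{-1}(a))$ for $a\in E^d$. As $\dim E^d=1$ and $T\neq0$, the map $\nu^!$ is the identity on $E^d$.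
\end{proof}

Theorem~\ref{thm:graded} is the case $M=k$, $s=\mathrm{id}$ of a statement without gradings.

\begin{theorem}\label{thm:general}
Let $A$ be a $k$-algebra having a finite resolution by finitely generated projective $A^e$-modules, with $\operatorname{Ext}^j_{A^e}(A,A^e)=0$ for $j\neq d$ and $\operatorname{Ext}^d_{A^e}(A,A^e)\cong{}^1A^\nu$ for an automorphism $\nu$. Let $M$ be a finite-dimensional left $A$-module with a bijective $k$-linear map $s:M\to M$ such that $s(am)=\nu(a)s(m)$. Let $P$ be a bounded resolution of $M$ by finitely generated projectives, let $s_\bullet:P\to P$ be a $\nu$-semilinear lift of $s$ and $s'_\bullet$ a $\nu^{-1}$-semilinear lift of $s^{-1}$, and let $s^!([e])=[s'_\bullet es_\bullet]$ on $E_M=\operatorname{Ext}_A(M,M)=H(\operatorname{End}_A(P))$. Then there is a functional $T:E_M^d\to k$ with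
\[
T(ab)=(-1)^{|a||b|}\,T\big(b\,(s^!)^{-1}(a)\big)\qquad(a\in E_M^i,\ b\in E_M^{d-i}),
\]
and all pairings $E^i_M\times E^{d-i}_M\to k$, $(a,b)\mapsto T(ab)$, are perfect. In particular $T\circ s^!=T$. If $\operatorname{End}_A(M)=k$, then $\operatorname{Ext}^d_A(M,M)$ is one-dimensional and $s^!$ is the identity on it.
\end{theorem}

\subsection*{The method}
A symmetry such as (A) should come from the cyclicity of a trace. Elements of $E_M$ are represented by $A$-linear operators on $P$, but these usually have infinite rank over $k$, and a trace of operators on $P$ lives in degree $0$ rather than $d$. We therefore realize $E_M$ as the cohomology of $X\otimes_{A^e}R$, where $X$ is the $A^e$-dual of a bimodule resolution of $A$ and $R$ is the complex of finite rank $k$-linear operators on $P$. The class $\omega$ that corresponds to $1\in E_M$ satisfies $e\omega=\omega e$ (Section~\ref{sec:casimir}). The supertrace on $R$ pairs $X\otimes_{A^e}R$ with $\operatorname{Hom}_A(X\otimes_AP,P)$ (Section~\ref{sec:trace}), and the Calabi--Yau condition identifies the cohomology of the latter with $E_M$,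 shifted by $d$ and twisted by $\nu$ on one side (Section~\ref{sec:twist}). Section~\ref{sec:small} carries this out by hand for matrix algebras and for $k[t]$. Section~\ref{sec:conseq} shows that $E$ determines $\nu$ when $A$ is generated in degree $1$ and discusses the hypotheses.

\section{Conventions and reduction to the ungraded theorem}\label{sec:conv}

\subsection*{Complexes}
Complexes are cohomological and bounded, a module is a complex in degree $0$, and a resolution has $P^{-i}=P_i$. Internal degrees never produce signs. We write $\partial$ for the differentials of resolutions and $D$ for those of Hom complexes, so that $\partial f$ is always a composite. The signs are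
\[
Df=\partial f-(-1)^{|f|}f\partial,\qquad \partial(x\otimes p)=\partial x\otimes p+(-1)^{|x|}x\otimes\partial p,\qquad(1\otimes f)(x\otimes p)=(-1)^{|f||x|}x\otimes f(p).
\]
They imply $D(fg)=(Df)g+(-1)^{|f|}f\,Dg$ and $D(1\otimes f)=1\otimes Df$. For the second formula, evaluate $\partial(1\otimes f)-(-1)^{|f|}(1\otimes f)\partial$ on $x\otimes p$: the two terms containing $\partial x$ cancel, and there remains $(-1)^{(|f|+1)|x|}x\otimes(Df)(p)$.

A cocycle $f$ of degree $n$ in $\operatorname{Hom}(L,L')$ is a chain map from $L$ to the shifted complex $L'[n]$; it is a \emph{quasi-isomorphism} if it induces isomorphisms $H^j(L)\to H^{j+n}(L')$. We use the following standard facts, over the rings $A$, $A^{\mathrm{op}}$, $A^e$ and $k$.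
\begin{enumerate}
\item[(F1)] If $L$ is a bounded complex of projectives, then $\operatorname{Hom}(L,-)$ and the tensor product with $L$ preserve quasi-isomorphisms.
\item[(F2)] A quasi-isomorphism $f:L\to L'$ of degree $n$ between bounded complexes of projectives is a homotopy equivalence: there is a cocycle $f'$ of degree $-n$ such that $ff'-1$ and $f'f-1$ are coboundaries. Hence $-\circ f:\operatorname{Hom}(L',N)\to\operatorname{Hom}(L,N)$ induces an isomorphism on cohomology, and $f$ remains a quasi-isomorphism after any additive functor is applied.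
\item[(F3)] If $L\to N$ and $L'\to N'$ are resolutions and $L$ has projective terms, every map $N\to N'$ lifts to a chain map $L\to L'$, uniquely up to homotopy.
\item[(F4)] If $N$ is a projective $A^e$-module and $L$ is a left $A$-module, then $N\otimes_AL$ is a projective left module, because $(A\otimes A)\otimes_AL=A\otimes L$ is free.
\end{enumerate}

\subsection*{Ext-algebras and semilinear maps}
Let $\pi:P\to M$ be a bounded projective resolution of a left $A$-module. Then $\operatorname{End}_A(P)=\operatorname{Hom}_A(P,P)$ is a differential graded algebra under composition, and $\pi\circ-:\operatorname{End}_A(P)\to\operatorname{Hom}_A(P,M)$ is a quasi-isomorphism by (F1). So $E_M=H(\operatorname{End}_A(P))$ has $E_M^i=\operatorname{Ext}^i_A(M,M)$; the product on Ext-algebras is always the one induced by composition. (The opposite product would not affect $\operatorname{hdet}$.)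

\begin{lemma}\label{lem:lifts}
Let $\sigma$ be an automorphism of $A$ and $s:M\to M$ a $\sigma$-semilinear bijection. There are a $\sigma$-semilinear lift $s_\bullet:P\to P$ of $s$ and a $\sigma^{-1}$-semilinear lift $s'_\bullet$ of $s^{-1}$, and $s'_\bullet s_\bullet-1$ and $s_\bullet s'_\bullet-1$ are coboundaries in $\operatorname{End}_A(P)$. The map $s^!([e])=[s'_\bullet es_\bullet]$ is a graded algebra automorphism of $E_M$ with inverse $[e]\mapsto[s_\bullet es'_\bullet]$. It corresponds to $[f]\mapsto[s^{-1}fs_\bullet]$ on $H(\operatorname{Hom}_A(P,M))$ and does not depend on the lifts.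
\end{lemma}

\begin{proof}
A $\sigma$-semilinear map into a module $N$ is a linear map into the module ${}_\sigma N$ with action $a\cdot n=\sigma(a)n$. So (F3) gives the lifts and their uniqueness up to semilinear homotopy. The composites $s'_\bullet s_\bullet$ and $s_\bullet s'_\bullet$ are $A$-linear lifts of $\mathrm{id}_M$, so by (F3) they equal $1+Dh'$ and $1+Dh$ with $h',h\in\operatorname{End}_A(P)$. The map $e\mapsto s'_\bullet es_\bullet$ preserves $\operatorname{End}_A(P)$ and commutes with $D$. For cocycles $e_1,e_2$,
\[
(s'_\bullet e_1s_\bullet)(s'_\bullet e_2s_\bullet)-s'_\bullet e_1e_2s_\bullet=s'_\bullet e_1(Dh)e_2s_\bullet=\pm D(s'_\bullet e_1he_2s_\bullet),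
\]
so $s^!$ is multiplicative. The classes of $(1+Dh)e(1+Dh)$ and $(1+Dh')e(1+Dh')$ equal $[e]$, which gives the inverse. Since $\pi s'_\bullet=s^{-1}\pi$, we have $\pi s'_\bullet es_\bullet=s^{-1}(\pi e)s_\bullet$; this is the stated description, and it does not involve $s'_\bullet$. Changing $s_\bullet$ by $\partial\eta+\eta\partial$ with $\eta$ semilinear changes $s^{-1}fs_\bullet$, for a cocycle $f$, by $(s^{-1}f\eta)\partial$, a coboundary in $\operatorname{Hom}_A(P,M)$.
\end{proof}

\begin{lemma}\label{lem:finite}
Let $\epsilon:Q\to A$ be a bounded resolution by finitely generated projective $A^e$-modules and $M$ a finite-dimensional left module. Then $Q\otimes_AM\to M$ is a bounded resolution by finitely generated projective left modules, and $\dim E_M<\infty$.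
\end{lemma}

\begin{proof}
The terms of $Q$ are direct summands of modules $(A\otimes A)^n$, hence projective as right modules. By (F2), $\epsilon$ is a homotopy equivalence of right modules, so $Q\otimes_AM\to M$ is a quasi-isomorphism. Its terms are direct summands of the modules $(A\otimes M)^n$, which are free of finite rank. Therefore $\operatorname{Hom}_A(Q\otimes_AM,M)$ is a bounded complex of finite-dimensional spaces.
\end{proof}

\subsection*{The graded case}
Recall the graded Nakayama lemma: if $A$ is connected graded and $N$ is a graded module that vanishes in sufficiently negative degrees, then homogeneous elements whose images span $N/\mathfrak mN$ generate $N$.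

\begin{lemma}\label{lem:graded}
Let $A$ be connected graded and homologically smooth. The minimal resolution $\pi:P\to k$ is a bounded complex of finitely generated free modules, $E=E_k$, and for a graded automorphism $\sigma$ of $A$ the map $\sigma^!$ of Section~\ref{sec:intro} is the automorphism $s^!$ of Lemma~\ref{lem:lifts} for $M=k$, $s=\mathrm{id}_k$.
\end{lemma}

\begin{proof}
By minimality $P_i/\mathfrak mP_i=\operatorname{Tor}_i^A(k,k)$. By Lemma~\ref{lem:finite} this space can be computed from $Q\otimes_Ak$, so it is finite-dimensional and vanishes for large $i$. By graded Nakayama, $P$ is bounded and each $P_i$ is finitely generated. A homomorphism from a finitely generated graded module to a graded module is a finite sum of homogeneous ones, so $\operatorname{Hom}_A(P,k)$ is the same with or without gradings. Its differential is zero by minimality, so $E_k^i=\operatorname{Hom}_A(P_i,k)=E^i$. The identity of $k$ is $\sigma$-semilinear because $a$ and $\sigma(a)$ have the same image in $A/\mathfrak m$, and by Lemma~\ref{lem:lifts} the map $s^!$ is $f\mapsto f\sigma_\bullet$.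
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:graded}, assuming Theorem~\ref{thm:general}]
Let $Q\to A$ be a finite resolution by finitely generated graded projective $A^e$-modules. These are projective as ungraded modules, and $\operatorname{Hom}_{A^e}(Q,A^e)$ is the same with or without gradings. So $A$ satisfies the hypotheses of Theorem~\ref{thm:general} with the same $d$ and $\nu$. Take $M=k$, $s=\mathrm{id}_k$ and the minimal resolution $P$. By Lemma~\ref{lem:graded}, $E_M=E$ and $s^!=\nu^!$, which gives (A) and (B). Since $E^0=k$, (B) forces $\dim E^d=1$ and $T\ne0$, so $T$ is unique up to a scalar.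
\end{proof}

\section{The quantum plane}\label{sec:qplane}

We test Theorem~\ref{thm:graded}, signs included, on $A=k\langle x,y\rangle/(xy-qyx)$ with $q\in k^\times$, a domain with basis $x^iy^j$. Let $Q$ be the complex of free bimodules on $\iota$ in degree $0$, on $[x],[y]$ in degree $-1$ and on $r$ in degree $-2$, with $\epsilon(\iota)=1$ and
\[
\partial[v]=v\iota-\iota v\quad(v=x,y),\qquad \partial r=x[y]+[x]y-qy[x]-q[y]x .
\]
The dual $X=\operatorname{Hom}_{A^e}(Q,A^e)$ is free on the dual generators $z^*$, with $(bz^*a)(z)=a\otimes b$. From $Df=-(-1)^{|f|}f\partial$ we read off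
\[
D\iota^*=\sum_{v=x,y}\big(v[v]^*-[v]^*v\big),\qquad D[x]^*=yr^*-qr^*y,\qquad D[y]^*=r^*x-qxr^* .
\]
In $U=X^2/DX^1$ the class $u_0$ of $r^*$ satisfies $u_0x=qxu_0$ and $u_0y=q^{-1}yu_0$, and these relations present ${}^1A^\nu$ with
\[
\nu(x)=qx,\qquad\nu(y)=q^{-1}y .
\]

It remains to see that $Q\to A$ and $X\to U$ are exact. The complex $P=Q\otimes_Ak$ has $\partial r=x[y]-qy[x]$ and $\partial[v]=v\iota$. It resolves $k$: if $ax+by=0$, then $by\in Ax$ forces $b=cx$, and $ax=-cxy=-qcyx$ gives $a=-qcy$; and $\partial$ is injective on $Ar$ because $A$ is a domain. The complex $X\otimes_Ak$ has $\iota^*\mapsto x[x]^*+y[y]^*$, $[x]^*\mapsto yr^*$, $[y]^*\mapsto-qxr^*$, and the substitution $\iota^*\to r$, $[x]^*\to[y]$, $[y]^*\to-q[x]$, $r^*\to\iota$ turns it into $P$. So $Q\to A$ and $X\to U$ are bounded complexes of graded free right modules that become exact under $-\otimes_Ak$. Such a complex is exact: its last map is onto by graded Nakayama, hence split, and one continues with the kernel. Thus $A$ is twisted Calabi--Yau of dimension $2$ with Nakayama automorphism $\nu$, and $P$ is the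 minimal resolution of $k$.

The automorphism $x\mapsto\alpha x$, $y\mapsto\beta y$ lifts to $P$ by $[x]\mapsto\alpha[x]$, $[y]\mapsto\beta[y]$, $r\mapsto\alpha\beta r$. Its homological determinant is $\alpha\beta$, and $\operatorname{hdet}(\nu)=q\cdot q^{-1}=1$.

For (A), identify $E^1$ with $A_1^*$. A functional $b\in E^1$ is represented by the cocycle $\tilde b$ with $\tilde b[v]=b(v)\iota$ and $\tilde b(r)=-b(y)[x]+qb(x)[y]$; indeed $\partial\tilde b(r)+\tilde b(\partial r)=0$. Put $T(c)=c(r)$ for $c\in E^2=\operatorname{Hom}_A(Ar,k)$. Then $T(ab)=-a(x)b(y)+qa(y)b(x)$. For the basis $\xi,\zeta$ dual to $x,y$ this gives $T(\xi\zeta)=-1$, $T(\zeta\xi)=q$ and $\xi^2=\zeta^2=0$. Since $(\nu^!)^{-1}\xi=q^{-1}\xi$ and $(\nu^!)^{-1}\zeta=q\zeta$,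
\[
-T\big(\zeta\,(\nu^!)^{-1}\xi\big)=-1=T(\xi\zeta),\qquad -T\big(\xi\,(\nu^!)^{-1}\zeta\big)=q=T(\zeta\xi),
\]
which is (A) for $d=2$, $i=1$.

\section{The dual complex and operators on $P$}\label{sec:setup}

From here to the end of Section~\ref{sec:twist}, $A,d,\nu,M,s,P$ are as in Theorem~\ref{thm:general}, $\pi:P\to M$ is the augmentation, and all Hom spaces and duals are ungraded. A resolution $P$ as required exists by Lemma~\ref{lem:finite}.

\subsection*{The dual complex}
Let $\epsilon:Q\to A$ be a bounded resolution by finitely generated projective $A^e$-modules and $X=\operatorname{Hom}_{A^e}(Q,A^e)$. If $x(z)=\sum x'\otimes x''$, then $(bxa)(z)=\sum x'a\otimes bx''$. The dual of $A^e$ is $A\otimes A$ with the inner structure, which is free on $1\otimes1$; so the terms of $X$ are finitely generated projective bimodules. The differential is $Dx=-(-1)^{|x|}x\partial$, and $x(z)\ne0$ only if $|z|=-|x|$. The only cohomology of $X$ is $U=H^d(X)\cong{}^1A^\nu$. Let $u_0\in U$ correspond to $1$; then $U$ is free on $u_0$ as a left and as a right module, and $u_0b=\nu(b)u_0$.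

\begin{lemma}\label{lem:kappa}
There is a bimodule map $\kappa:X\to U$ of degree $-d$, vanishing on $X^j$ for $j\ne d$, with $\kappa D=0$, that is a quasi-isomorphism.
\end{lemma}

\begin{proof}
Let $Z^j=\ker(D:X^j\to X^{j+1})$. We claim that $D(X^j)$ is projective for $j\ge d$. For large $j$ it is zero. If $j\ge d$ and $D(X^{j+1})$ is projective, then $X^{j+1}\to D(X^{j+1})$ splits, so $Z^{j+1}$ is projective, and $D(X^j)=Z^{j+1}$ because $H^{j+1}(X)=0$. In particular $X^d\to D(X^d)$ splits, so $Z^d$ is a direct summand of $X^d$. Let $\kappa$ on $X^d$ be a projection onto $Z^d$ followed by the quotient map $Z^d\to U$. It kills $D(X^{d-1})$ and induces the identity on $H^d(X)$.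
\end{proof}

\subsection*{Operators}
Let $\mathcal H=\operatorname{Hom}_k(P,P)$. It is a complex of bimodules via $ahb=\lambda_ah\lambda_b$, where $\lambda_a$ is multiplication by $a$ on $P$; the differential $D$ is a bimodule map because $\partial$ commutes with all $\lambda_a$. Let $P^*=\operatorname{Hom}_k(P,k)$. For $p\in P$ and $\phi\in P^*$ let $p\phi$ be the operator $p'\mapsto\phi(p')p$. These operators span the space $R\subset\mathcal H$ of operators of finite rank, and $D(p\phi)=(\partial p)\phi+(-1)^{|p|}p\,D\phi$, so $R=P\otimes P^*$ as complexes. The subcomplex $R$ is a two-sided ideal of $\mathcal H$, in particular a sub-bimodule.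

An operator of finite rank on a vector space of any dimension has a trace, with $\operatorname{tr}(v\phi)=\phi(v)$, and $\operatorname{tr}(uh)=\operatorname{tr}(hu)$ whenever $h:V\to V'$ has finite rank and $u:V'\to V$ is arbitrary. For $h\in R$ define the \emph{supertrace} $\operatorname{str}(h)=\sum_j(-1)^j\operatorname{tr}(h:P^j\to P^j)$; it vanishes if $|h|\ne0$. For $h\in R$ and $u\in\mathcal H$,
\begin{equation}\label{eq:str}
\operatorname{str}(uh)=(-1)^{|u||h|}\operatorname{str}(hu).
\end{equation}
Indeed both sides vanish unless $|h|=-|u|$, and then the trace of $uh$ on $P^j$ equals the trace of $hu$ on $P^{j-|u|}$. Taking $u=\partial$ gives $\operatorname{str}(Dh)=0$.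

\begin{lemma}\label{lem:RH}
The inclusion $R\subset\mathcal H$ is a quasi-isomorphism.
\end{lemma}

\begin{proof}
The map $\pi\circ-:\mathcal H\to\operatorname{Hom}_k(P,M)$ is a quasi-isomorphism by (F1) over $k$. Its restriction to $R$ is the composite of $\pi\otimes1:P\otimes P^*\to M\otimes P^*$, a quasi-isomorphism by (F1), and $M\otimes P^*\to\operatorname{Hom}_k(P,M)$, which is bijective because $\dim M<\infty$.
\end{proof}

\subsection*{The complexes $X\otimes_{A^e}W$}
For a complex of bimodules $W$ let $X\otimes_{A^e}W$ be the quotient of $X\otimes W$ by the relations $bxa\otimes h=x\otimes ahb$, with differential $D(x\otimes h)=Dx\otimes h+(-1)^{|x|}x\otimes Dh$. By (F1), $X\otimes_{A^e}-$ preserves quasi-isomorphisms. For $W=R$ or $\mathcal H$ and $e\in\operatorname{End}_A(P)$ put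
\[
e\cdot(x\otimes h)=(-1)^{|e||x|}x\otimes eh,\qquad(x\otimes h)\cdot e=x\otimes he .
\]
These formulas respect the relations because $e$ commutes with all $\lambda_a$. They satisfy
\[
D(e\cdot w)=(De)\cdot w+(-1)^{|e|}e\cdot Dw,\qquad D(w\cdot e)=(Dw)\cdot e+(-1)^{|w|}w\cdot De .
\]
For the first rule, $e\cdot w=(1\otimes L_e)(w)$ with $L_e(h)=eh$, and $D(1\otimes L_e)=1\otimes L_{De}$. For the second, $D(x\otimes he)=Dx\otimes he+(-1)^{|x|}x\otimes(Dh)e+(-1)^{|x|+|h|}x\otimes h\,De$. So $E_M$ acts on the left and on the right on $H(X\otimes_{A^e}R)$ and on $H(X\otimes_{A^e}\mathcal H)$.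

\section{Two small cases}\label{sec:small}

The first example shows that the plain trace of an $A$-linear operator is the wrong functional even when it is defined; the second shows how the identity of $P$ is replaced by operators of finite rank.

\begin{example}[Matrix algebras, $d=0$]\label{ex:matrix}
Let $A=M_n(k)$ and $M=P=k^n$, so $E_M=k\cdot\mathrm{id}$ and $R=\mathcal H=A$. The trace of $\mathrm{id}_M$ is $n$, which may vanish in $k$, while Theorem~\ref{thm:general} asks for $T(\mathrm{id})\ne0$. Since $A^e\cong\operatorname{End}_k(A)$, the bimodule $A$ is projective and $A^e\cong A^{\oplus n^2}$; so we may take $Q=A$, and $X$ is the space, of dimension $n^2$, of elements of $A\otimes A$ that commute with $A$ in the outer structure. It contains the Casimir element $u_0=\sum_{i,j}e_{ij}\otimes e_{ji}$. In the inner structure $a\mapsto u_0a$ is injective, and $e_{kl}u_0=u_0e_{kl}=\sum_ie_{il}\otimes e_{ki}$. Hence $X\cong A$, $\nu=1$, and $X\otimes_{A^e}R=R/[A,R]\cong k$ via the trace. Averaging against $u_0$ produces $A$-linear operators: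
\[
X\otimes_{A^e}R\to\operatorname{End}_A(M),\qquad u_0\otimes h\mapsto\sum_{i,j}e_{ij}he_{ji}=\operatorname{tr}(h)\,\mathrm{id}.
\]
This map is bijective, and the preimage of $\mathrm{id}$ is $\omega=u_0\otimes h_0$ for any $h_0$ of trace $1$. The functional $T(c)=\operatorname{tr}(ch_0)$ has $T(\mathrm{id})=1$: the trace has to be taken before averaging.
\end{example}

\begin{example}[The polynomial ring $k{[t]}$, $d=1$]\label{ex:poly}
Let $A=k[t]$ and $M=k=A/(t)$. Let $Q$ be free on $\iota$ in degree $0$ and $\eta$ in degree $-1$, with $\partial\eta=t\iota-\iota t$. Then $D\iota^*=t\eta^*-\eta^*t$, so $U\cong A$, $u_0$ is the class of $\eta^*$, and $\nu=1$. For $W=R$ or $\mathcal H$ we have $X\otimes_{A^e}W=(\iota^*\otimes W)\oplus(\eta^*\otimes W)$ with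
\[
D(\iota^*\otimes h)=\iota^*\otimes Dh+\eta^*\otimes(ht-th),\qquad D(\eta^*\otimes h)=-\eta^*\otimes Dh .
\]
The functional $\tau(\iota^*\otimes h+\eta^*\otimes h')=\operatorname{str}(h')$ on $X\otimes_{A^e}R$ kills coboundaries, by \eqref{eq:str}.

Let $P=(Ap_1\to Ap_0)$ with $\partial p_1=tp_0$. The space $E^1$ is spanned by the class of $c$, where $c(p_1)=p_0$ and $c(p_0)=0$. The cocycle $\iota^*\otimes1$ of $X\otimes_{A^e}\mathcal H$ stands for the identity of $P$, and we move it into $X\otimes_{A^e}R$. Let $\gamma\in\mathcal H^{-1}$ be the $k$-linear contraction with $\gamma(t^np_0)=t^{n-1}p_1$ for $n\ge1$ and $\gamma(p_0)=0$. Then $D\gamma=1-p_0\pi$ and $\gamma t-t\gamma=p_1\pi$, so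
\[
\omega=\iota^*\otimes1-D(\iota^*\otimes\gamma)=\iota^*\otimes p_0\pi-\eta^*\otimes p_1\pi
\]
is a cocycle with coefficients of rank one. With $\pi_1=\pi c$, that is $\pi_1(ap_1)=a(0)$, we get
\[
c\cdot\omega=\eta^*\otimes p_0\pi,\qquad\omega\cdot c=\iota^*\otimes p_0\pi_1-\eta^*\otimes p_1\pi_1 .
\]
These cocycles differ, but they are cohomologous in $X\otimes_{A^e}R$. Let $\beta(ap_0)$ be the coefficient of $t$ in $a$, so that $\beta\partial=\pi_1$ and $\beta t=\pi$. Then
\[
D(\eta^*\otimes p_1\beta)=-\eta^*\otimes(tp_0\beta+p_1\pi_1),\qquad D(\iota^*\otimes p_0\beta)=-\iota^*\otimes p_0\pi_1+\eta^*\otimes(p_0\pi-tp_0\beta),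
\]
and the difference of these two coboundaries is $\omega\cdot c-c\cdot\omega$. Accordingly $\tau(c\cdot\omega)=\operatorname{str}(p_0\pi)=1$, a trace on $P^0$, agrees with $\tau(\omega\cdot c)=-\operatorname{str}(p_1\pi_1)=1$, a trace on $P^{-1}$. The value is nonzero, so $\tau$ detects $E^1$. The restriction to finite rank is essential: in $\mathcal H$ the operator $p_0\pi=(c\gamma)t-t(c\gamma)$ is a commutator, so no functional on $\mathcal H$ that kills commutators with $t$ extends $\operatorname{str}$.

The general proof has the same shape. There $\tau$ becomes a functional $\langle\theta,-\rangle$, and for $a\in E_M^d$ the numbers $\langle\theta,\omega a\rangle$ and $\langle\theta,a\omega\rangle$ turn out to be $(-1)^dT(a)$ and $(-1)^dT((s^!)^{-1}(a))$. The equality $\operatorname{hdet}(\nu)=1$ is thus the equality $\omega a=a\omega$ seen through a trace.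
\end{example}

\section{The Casimir class}\label{sec:casimir}

The algebra $\operatorname{End}_A(P)$ consists of the operators in $\mathcal H$ that commute with $A$. A trace, on the other hand, is a functional on a quotient by commutators. Homological smoothness lets us pass from the first kind of object to the second, at the price of the coefficient complex $X$; the map $\Phi$ below is the averaging map of Example~\ref{ex:matrix}.

\begin{proposition}\label{prop:psi}
There is an isomorphism $\Psi:H(X\otimes_{A^e}R)\to E_M$ of graded spaces that commutes with the left and the right action of $E_M$.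
\end{proposition}

\begin{proof}
We compare both sides with the complex $F=\operatorname{Hom}_A(Q\otimes_AP,P)$, on which $e\in\operatorname{End}_A(P)$ acts by $\varphi\mapsto e\varphi$ on the left and by $\varphi\mapsto\varphi(1\otimes e)$ on the right. By the rules for $D$ in Section~\ref{sec:conv}, these actions pass to cohomology. Consider
\[
X\otimes_{A^e}R\longrightarrow X\otimes_{A^e}\mathcal H\xrightarrow{\ \Phi\ }F\xleftarrow{\ \epsilon^*\ }\operatorname{End}_A(P).
\]
We show that each map is a quasi-isomorphism compatible with both actions; $\Psi$ is the resulting composite on cohomology.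

\emph{The first map} is induced by $R\subset\mathcal H$. It is a quasi-isomorphism by Lemma~\ref{lem:RH} and (F1), and the actions are given by the same formulas on both sides.

\emph{The map $\Phi$.} For $h\in\mathcal H$ write $(x'\otimes x'')\ast h=\lambda_{x'}h\lambda_{x''}$, and define
\[
\Phi(x\otimes h)(z\otimes p)=(-1)^{|x||h|}\,(x(z)\ast h)(p).
\]
Since $x(azb)\ast h=\lambda_a(x(z)\ast h)\lambda_b$, this is an $A$-linear map on $Q\otimes_AP$. Since $(bxa)(z)\ast h=\sum\lambda_{x'}\lambda_ah\lambda_b\lambda_{x''}=x(z)\ast(ahb)$, the map $\Phi$ is well defined on $X\otimes_{A^e}\mathcal H$.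

It is bijective. All complexes are bounded, so it suffices to treat, for a finitely generated projective $A^e$-module $N$, the map
\[
\operatorname{Hom}_{A^e}(N,A^e)\otimes_{A^e}\operatorname{Hom}_k(P^i,P^j)\to\operatorname{Hom}_A(N\otimes_AP^i,P^j).
\]
It is natural and additive in $N$, and for $N=A^e$ both sides are $\operatorname{Hom}_k(P^i,P^j)$.

It is a chain map. Using $|z|=-|x|$ in the terms containing $x(z)$,
\begin{align*}
(-1)^{|x||h|}\,D\big(\Phi(x\otimes h)\big)(z\otimes p)&=\partial(x(z)\ast h)(p)-(-1)^{|h|}(x(z)\ast h)(\partial p)-(-1)^{|x|+|h|}(x(\partial z)\ast h)(p)\\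
&=(x(z)\ast Dh)(p)-(-1)^{|x|+|h|}(x(\partial z)\ast h)(p).
\end{align*}
On the other side, $\Phi\big((-1)^{|x|}x\otimes Dh\big)$ carries the sign $(-1)^{|x|+|x|(|h|+1)}=(-1)^{|x||h|}$ and gives the first term, and $\Phi(Dx\otimes h)$ with $Dx=-(-1)^{|x|}x\partial$ carries the sign $-(-1)^{|x|+(|x|+1)|h|}$ and gives the second.

It is compatible with the actions, because $e$ commutes with all $\lambda_a$:
\begin{align*}
\Phi(e\cdot(x\otimes h))(z\otimes p)&=(-1)^{|e||x|+|x|(|e|+|h|)}\,e\,(x(z)\ast h)(p)=e\,\Phi(x\otimes h)(z\otimes p),\\
\Phi(x\otimes he)(z\otimes p)&=(-1)^{|x||h|+|z||e|}\,(x(z)\ast h)(ep)=\Phi(x\otimes h)(1\otimes e)(z\otimes p).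
\end{align*}

\emph{The map $\epsilon^*$} is $\psi\mapsto\psi\circ(\epsilon\otimes1)$, where $\epsilon\otimes1:Q\otimes_AP\to P$ sends $z\otimes p$ to $\epsilon(z)p$. By (F1) this is a quasi-isomorphism, by (F4) its source is a bounded complex of projective left modules, and so $\epsilon^*$ is a quasi-isomorphism by (F2). It commutes with the left action by associativity, and with the right action because $e(\epsilon\otimes1)=(\epsilon\otimes1)(1\otimes e)$; no sign appears since $\epsilon$ vanishes outside degree $0$.
\end{proof}

The \emph{Casimir class} is $\omega=\Psi^{-1}(1)\in H^0(X\otimes_{A^e}R)$. By Proposition~\ref{prop:psi},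
\begin{equation}\label{eq:central}
e\,\omega=\omega\,e=\Psi^{-1}(e)\qquad\text{for all }e\in E_M .
\end{equation}
In Example~\ref{ex:poly}, $\Phi(\iota^*\otimes1)=\epsilon\otimes1=\epsilon^*(1)$, so the cocycle $\omega$ found there represents this class.

\section{The trace pairing}\label{sec:trace}

To take a trace of $x\otimes h\in X\otimes_{A^e}R$ we must turn $x$ into an operator on $P$, in a way compatible with the two actions of $A$. Bimodule maps $X\to\mathcal H$ are the same as elements of
\[
G=\operatorname{Hom}_A(X\otimes_AP,P),
\]
where $X\otimes_AP$ has the differential $\partial(x\otimes p)=Dx\otimes p+(-1)^{|x|}x\otimes\partial p$ and is a bounded complex of projective left modules by (F4). For $g\in G$ and $x\in X$ let $g_x\in\mathcal H$ be the operator $g_x(p)=g(x\otimes p)$, of degree $|g|+|x|$, and put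
\[
\langle g,x\otimes h\rangle=\operatorname{str}(g_xh)\qquad(h\in R).
\]
As for $F$ above, $E_M$ acts on $H(G)$ by $eg$ on the left and by $g(1\otimes e)$ on the right.

\begin{lemma}\label{lem:pairing}
The formula defines a bilinear map $G\times(X\otimes_{A^e}R)\to k$ with $\langle Dg,w\rangle+(-1)^{|g|}\langle g,Dw\rangle=0$. It induces pairings $H^{-i}(G)\times H^i(X\otimes_{A^e}R)\to k$.
\end{lemma}

\begin{proof}
We have $g_{bxa}=\lambda_bg_x\lambda_a$, so \eqref{eq:str} gives $\operatorname{str}(g_{bxa}h)=\operatorname{str}(g_x\lambda_ah\lambda_b)=\langle g,x\otimes ahb\rangle$. Let $n=|g|$. Then $(Dg)_x=\partial g_x-(-1)^ng_{Dx}-(-1)^{n+|x|}g_x\partial$, and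
\[
\langle g,D(x\otimes h)\rangle=\operatorname{str}(g_{Dx}h)+(-1)^{|x|}\operatorname{str}(g_x\partial h)-(-1)^{|x|+|h|}\operatorname{str}(g_xh\partial).
\]
In $\langle Dg,x\otimes h\rangle+(-1)^n\langle g,D(x\otimes h)\rangle$ four terms cancel in pairs, and there remains
\[
\operatorname{str}(\partial g_xh)-(-1)^{n+|x|+|h|}\operatorname{str}(g_xh\partial)=\operatorname{str}(D(g_xh))=0 .
\]
Hence cocycles pair to zero with coboundaries, on either side.
\end{proof}

The next lemma moves an $A$-linear operator across the pairing. The first formula is where the cyclicity of the trace is used; the second is associativity.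

\begin{lemma}\label{lem:adjoint}
For $e\in\operatorname{End}_A(P)$ of degree $i$, $g\in G$ and $w\in X\otimes_{A^e}R$,
\[
\langle eg,w\rangle=(-1)^i\langle g,w\cdot e\rangle,\qquad\langle g(1\otimes e),w\rangle=\langle g,e\cdot w\rangle .
\]
\end{lemma}

\begin{proof}
Let $w=x\otimes h$. We have $\langle eg,w\rangle=\operatorname{str}(eg_xh)$. Both this and $\operatorname{str}(g_xhe)$ vanish unless $|g_xh|=-i$, and then \eqref{eq:str} gives $\operatorname{str}(eg_xh)=(-1)^i\operatorname{str}(g_xhe)$. Next, $(g(1\otimes e))_x=(-1)^{i|x|}g_xe$, so $\langle g(1\otimes e),w\rangle=(-1)^{i|x|}\operatorname{str}(g_xeh)=\langle g,e\cdot w\rangle$.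
\end{proof}

For nondegeneracy we shrink $R$ to a smaller quasi-isomorphic complex, on which the pairing becomes the evaluation of a complex of vector spaces against its dual.

\begin{lemma}\label{lem:nondeg}
For every nonzero class $[w]\in H^i(X\otimes_{A^e}R)$ there is a cocycle $g\in G$ of degree $-i$ with $\langle g,w\rangle\ne0$.
\end{lemma}

\begin{proof}
Let $M^*=\operatorname{Hom}_k(M,k)$, a right module via $(\xi b)(m)=\xi(bm)$. The map $\pi^*:M^*\to P^*$, $\xi\mapsto\xi\pi$, is injective because $\pi$ is onto, and it is a quasi-isomorphism by (F2) over $k$. Let $R'=P\otimes\pi^*(M^*)\subset P\otimes P^*=R$, spanned by the operators $p(\xi\pi)$. Since $\pi\partial=0$ and $\pi$ is $A$-linear,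
\[
D(p(\xi\pi))=(\partial p)(\xi\pi),\qquad a\,(p(\xi\pi))\,b=(ap)((\xi b)\pi).
\]
So $R'$ is a subcomplex of bimodules, and $R'\subset R$ is a quasi-isomorphism by (F1). Applying $X\otimes_{A^e}-$, we may assume that $w$ is a cocycle of $X\otimes_{A^e}R'$ that is not a coboundary there. The map
\[
X\otimes_{A^e}R'\to C=M^*\otimes_AX\otimes_AP,\qquad x\otimes p(\xi\pi)\mapsto\xi\otimes x\otimes p,
\]
is an isomorphism of complexes: both sides are quotients of $M^*\otimes X\otimes P$, the relation $bxa\otimes p(\xi\pi)=x\otimes(ap)((\xi b)\pi)$ becomes $\xi\otimes bxa\otimes p=\xi b\otimes x\otimes ap$, and the differentials agree because $M^*$ is in degree $0$.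

Let $g\in G$ have degree $-i$ and let $|x|+|p|=i$. The operator $g_x\,p(\xi\pi)$ sends $p'$ to $\xi(\pi p')\,g(x\otimes p)$, with $g(x\otimes p)\in P^0$, so
\[
\langle g,x\otimes p(\xi\pi)\rangle=\xi\big(\pi g(x\otimes p)\big).
\]
Since $M=M^{**}$, adjunction gives an isomorphism of complexes $\operatorname{Hom}_A(X\otimes_AP,M)\cong\operatorname{Hom}_k(C,k)$ that sends $f$ to $\xi\otimes x\otimes p\mapsto\xi(f(x\otimes p))$. Thus $\langle g,w\rangle$ is the value at $w\in C$ of the functional given by $\pi g$. As $w$ is not a coboundary, some functional $\bar g$ on $C^i$ vanishes on coboundaries and has $\bar g(w)\neq0$; it is a cocycle of degree $-i$. By (F1), $\pi\circ-:G\to\operatorname{Hom}_A(X\otimes_AP,M)$ is a quasi-isomorphism, so there is a cocycle $g\in G$ with $\pi g$ cohomologous to $\bar g$. Coboundaries of $\operatorname{Hom}_k(C,k)$ vanish on the cocycle $w$, so $\langle g,w\rangle=\bar g(w)\ne0$.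
\end{proof}

\section{The Nakayama twist and the proof of Theorem~\ref{thm:general}}\label{sec:twist}

So far only homological smoothness and $\dim M<\infty$ have been used. We have a pairing of $H(G)$ with $H(X\otimes_{A^e}R)\cong E_M$, and it remains to identify $H(G)$. The complex $X\otimes_AP$ is quasi-isomorphic, up to a shift by $d$, to $U\otimes_AP$, which is $P$ with the action twisted by $\nu^{-1}$; the lift $s_\bullet$ undoes the twist.

Every element of $U\otimes_AP$ is uniquely $u_0\otimes p$, and $a(u_0\otimes p)=u_0\nu^{-1}(a)\otimes p=u_0\otimes\nu^{-1}(a)p$. Hence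
\[
\rho:U\otimes_AP\to P,\qquad\rho(u_0\otimes p)=s_\bullet(p),
\]
is an $A$-linear chain map. It is a quasi-isomorphism because $s_\bullet$ induces the bijection $s$ on cohomology. With $\kappa$ from Lemma~\ref{lem:kappa} and $(\kappa\otimes1)(x\otimes p)=\kappa(x)\otimes p$, put
\[
\theta=\rho\circ(\kappa\otimes1)\in G,\qquad|\theta|=-d .
\]

\begin{lemma}\label{lem:theta}
The element $\theta$ is a cocycle, the map $E_M^n\to H^{n-d}(G)$, $b\mapsto b\theta$, is bijective for all $n$, and for $a\in E_M^i$
\begin{equation}\label{eq:twist}
\theta(1\otimes a)=(-1)^{id}\,(s^!)^{-1}(a)\,\theta\qquad\text{in }H^{i-d}(G).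
\end{equation}
\end{lemma}

\begin{proof}
Since $\kappa D=0$ and $\kappa$ vanishes outside $X^d$,
\[
(\kappa\otimes1)\partial(x\otimes p)=(-1)^{|x|}\kappa(x)\otimes\partial p=(-1)^d\partial(\kappa\otimes1)(x\otimes p).
\]
So $\kappa\otimes1$ is a cocycle of degree $-d$, and it is a quasi-isomorphism by (F1). Therefore $\theta$ is a cocycle and a quasi-isomorphism between bounded complexes of projective left modules, and (F2) gives the bijection.

Let $e$ be a cocycle representing $a$. Again because $\kappa$ vanishes outside $X^d$, we have $(\kappa\otimes1)(1_X\otimes e)=(-1)^{id}(1_U\otimes e)(\kappa\otimes1)$. Write $s'_\bullet s_\bullet=1+Dh'$ with $h'\in\operatorname{End}_A(P)$, as in Lemma~\ref{lem:lifts}. The map $(s_\bullet es'_\bullet)\rho-\rho(1_U\otimes e)$ sends $u_0\otimes p$ to $s_\bullet e(Dh')(p)$, so it equals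
\[
\rho(1_U\otimes e\,Dh')=(-1)^iD\big(\rho(1_U\otimes eh')\big),
\]
a coboundary in $\operatorname{Hom}_A(U\otimes_AP,P)$. Composing with the cocycle $\kappa\otimes1$, we find that $\theta(1_X\otimes e)$ is cohomologous to $(-1)^{id}(s_\bullet es'_\bullet)\theta$, and $[s_\bullet es'_\bullet]=(s^!)^{-1}(a)$ by Lemma~\ref{lem:lifts}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Define $T:E_M^d\to k$ by $T(c)=\langle c\theta,\omega\rangle$, which makes sense by Lemma~\ref{lem:pairing}. Let $a\in E_M^i$ and $b\in E_M^{d-i}$. Lemma~\ref{lem:adjoint}, the identity \eqref{eq:central}, Lemma~\ref{lem:adjoint} again, and \eqref{eq:twist} give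
\begin{align*}
T(ab)=\langle ab\theta,\omega\rangle&=(-1)^i\langle b\theta,\omega a\rangle=(-1)^i\langle b\theta,a\omega\rangle\\
&=(-1)^i\langle b\theta(1\otimes a),\omega\rangle=(-1)^{i+id}\,T\big(b\,(s^!)^{-1}(a)\big).
\end{align*}
Since $i+id\equiv i(d-i)\pmod2$, the sign is $(-1)^{|a||b|}$.

Let $0\ne a\in E_M^i$. Then $\omega a=\Psi^{-1}(a)\ne0$ by \eqref{eq:central}, so Lemma~\ref{lem:nondeg} gives a class $g\in H^{-i}(G)$ with $\langle g,\omega a\rangle\ne0$. By Lemma~\ref{lem:theta}, $g=b\theta$ with $b\in E_M^{d-i}$, and $T(ab)=(-1)^i\langle b\theta,\omega a\rangle\ne0$. So $E_M^i$ embeds in $(E_M^{d-i})^*$ for every $i$. As $\dim E_M<\infty$ by Lemma~\ref{lem:finite}, applying this to $i$ and to $d-i$ gives $\dim E_M^i=\dim E_M^{d-i}$, and all pairings are perfect.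

Taking $i=d$ and $b=1$ gives $T=T\circ(s^!)^{-1}$ on $E_M^d$, that is $T\circ s^!=T$. If $E_M^0=\operatorname{End}_A(M)=k$, perfectness of $E_M^d\times E_M^0\to k$ gives $\dim E_M^d=1$ and $T\ne0$, so $s^!$ is the identity on $E_M^d$.
\end{proof}

By Section~\ref{sec:conv}, this also completes the proof of Theorem~\ref{thm:graded} and Corollary~\ref{cor:hdet}.

\section{Recovering $\nu$ from $E$, and the role of the hypotheses}\label{sec:conseq}

\begin{corollary}\label{cor:recover}
Let $A$, $\nu$, $E$, $T$ be as in Theorem~\ref{thm:graded}.
\begin{enumerate}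
\item[(i)] $\nu^!$ is the unique graded linear automorphism of $E$ satisfying \textup{(A)}.
\item[(ii)] If $A$ is generated in degree $1$, then $\nu$ is determined by the graded algebra $E$ together with the identification $E^1=A_1^*$. Moreover $\nu=1$ if and only if $E$ is graded-symmetric, that is, $T(ab)=(-1)^{|a||b|}T(ba)$ for all $i$, $a\in E^i$ and $b\in E^{d-i}$.
\end{enumerate}
\end{corollary}

\begin{proof}
(i) By (B), an element $a'\in E^i$ is determined by the functional $b\mapsto T(ba')$ on $E^{d-i}$. So (A) determines $(\nu^!)^{-1}(a)$ for every $a\in E^i$.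

(ii) We have $P_0=A$, and since $\nu^!$ does not depend on the lift we may take $\nu_0=\nu$. The surjection $\partial:P_1\to\mathfrak m$ has kernel $\partial P_2\subseteq\mathfrak mP_1$, so it induces an isomorphism $P_1/\mathfrak mP_1\cong\mathfrak m/\mathfrak m^2$, and $\partial\nu_1=\nu\partial$ shows that it intertwines the maps induced by $\nu_1$ and $\nu$. Hence $\nu^!$ acts on $E^1=\operatorname{Hom}_k(\mathfrak m/\mathfrak m^2,k)$ as the transpose of $\nu$ on $\mathfrak m/\mathfrak m^2=A_1$, and this determines $\nu$ because $A_1$ generates $A$. The graded algebra $E$ determines $T$ up to a scalar, as a nonzero functional on the line $E^d$ in top degree, and then $\nu^!$ by (i). If $E$ is graded-symmetric, the identity satisfies (A), so $\nu^!=1$ and $\nu=1$. Conversely, $\nu=1$ gives $\nu^!=1$, and (A) is graded symmetry.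
\end{proof}

\begin{remark}\label{rem:hyp}
The hypotheses of Theorem~\ref{thm:general} enter as follows. Finite generation of the terms of $Q$ makes $\Phi$ bijective. The vanishing of $\operatorname{Ext}^j_{A^e}(A,A^e)$ for $j\ne d$ gives $\kappa$, and the isomorphism $U\cong{}^1A^\nu$ together with $s$ gives $\rho$. The condition $\dim M<\infty$ is used in Lemmas~\ref{lem:finite}, \ref{lem:RH} and~\ref{lem:nondeg}. In Theorem~\ref{thm:graded}, the connected grading provides the minimal resolution and the module $k$, with $s=\mathrm{id}$ and $\operatorname{End}_A(k)=k$.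

Neither condition on $M$ can be dropped. For $A=M=k[t]$ and $s=\mathrm{id}$ we have $d=1$, $E_M^0=A$ and $E_M^1=0$, so no perfect pairing exists. For the quantum plane of Section~\ref{sec:qplane} with $q\ne1$, let $M=km$ with $xm=m$ and $ym=0$. A $\nu$-semilinear map satisfies $s(m)=s(xm)=qs(m)$, so it is zero. In the resolution $Q\otimes_AM$ we have $\partial(r\otimes m)=(x-q)[y]\otimes m-qy[x]\otimes m$, so $f(\partial(r\otimes m))=(1-q)f([y]\otimes m)$ for $f\in\operatorname{Hom}_A(Q^{-1}\otimes_AM,M)$. Hence $E_M^2=0$, while $E_M^0=k$.
\end{remark}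

\begin{thebibliography}{9}
\bibitem{MS} Izuru Mori and S. Paul Smith, \emph{$m$-Koszul Artin--Schelter regular algebras}, arXiv:1502.06015 (2015).
\end{thebibliography}
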